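# Norm-dominated inner derivations whose ranges are not contained in one another

## 1. A dented identity matrix and a commuting pair built from it

Fix $k\ge 2$. Let $\eta=k^{-1/2}(1,\dots,1)^T\in\mathbb C^k$, a unit vector, let $P=\eta\eta^*$ be the projection onto its span, and put
$$U=(1-P)+k^{-1/2}P,\qquad U^{-1}=(1-P)+k^{1/2}P .$$
So $U$ is the identity except that it shrinks the single direction $\eta$ by the factor $\sqrt k$. The direction $\eta$ is spread evenly over the standard basis $(e_i)$: $\|Pe_i\|^2=1/k$ for each $i$. Therefore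
$$\|U\|=1,\quad \|U^{-1}\|=\sqrt k,\quad \|Ue_i\|\le 1,\quad \|U^{-1}e_i\|^2=\Bigl(1-\frac1k\Bigr)+k\cdot\frac1k\le 2. \tag{1}$$
The matrix $U^{-1}$ has large norm, but it does not stretch any *basis vector* by more than $\sqrt2$. The whole talk lives on this discrepancy.

Now let $W$ be one of the two matrices $U$, $U^{-1}$ (both self-adjoint), let $\Lambda=\mathrm{diag}(1,2,\dots,k)$, and on $\mathbb C^k\oplus\mathbb C^k$ write, in $2\times2$ block notation,
$$V=\begin{pmatrix}W^{-1}&0\\0&W\end{pmatrix},\quad L=V\begin{pmatrix}\Lambda&0\\0&\Lambda\end{pmatrix}V^{-1},\quad b=V\begin{pmatrix}0&0\\1&0\end{pmatrix}V^{-1}=\begin{pmatrix}0&0\\W^2&0\end{pmatrix},\quad a=RL+b, \tag{2}$$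
with a large number $R>0$ to be chosen later. (The lower left block of $b$ is $W\cdot1\cdot(W^{-1})^{-1}=W^2$.) Two facts are immediate: $b^2=0$, and $Lb=bL$, because after conjugation by $V$ the two matrices are $1\otimes\Lambda$ and $e_{21}\otimes 1$ in $M_2\otimes M_k$.

For $k=2$ one has $P=\frac12\begin{pmatrix}1&1\\1&1\end{pmatrix}$, and with $W=U$ the block of $b$ is
$$U^2=(1-P)+\tfrac12P=\begin{pmatrix}3/4&-1/4\\-1/4&3/4\end{pmatrix}.$$
It has singular values $1$ and $\frac12$, so its operator norm is $1$ and the sum of its singular values is $\frac32$. For general $k$ the operator norm of $U^2$ is still $1$, while the sum of its singular values is $k-1+\frac1k$.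

What is the pair for? For $W=U$ we shall see that, in operator norm, the commutator with $b$ is at most a constant of order $\sqrt k$ times the commutator with $a$, whereas in trace norm no constant smaller than $k-1$ will do. For $W=U^{-1}$ the two norms exchange roles. Since $k$ beats $\sqrt k$, a sequence of such pairs, glued together with care, separates two properties of a pair of operators that one might expect to go together.

## 2. Norm domination and range inclusion

Let $H$ be a complex Hilbert space and $B(H)$ the algebra of bounded operators on $H$, with operator norm $\|\cdot\|=\|\cdot\|_\infty$. For $a\in B(H)$ let $d_a(x)=ax-xa$ be the inner derivation on $B(H)$. Given $a,b\in B(H)$, consider the following two properties.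

* (N) There is a constant $\kappa$ with $\|d_b(x)\|\le\kappa\|d_a(x)\|$ for all $x\in B(H)$.
* (I) $d_b(B(H))\subseteq d_a(B(H))$.

The question, from Bojan Magajna, "Bicommutants and ranges of derivations", arXiv:1208.3941 (2012), is whether (N) implies (I). In words: if every commutator with $b$ is dominated in norm by the corresponding commutator with $a$, is every commutator with $b$ also a commutator with $a$?

**Example.** Let $b=p(a)$ with $p$ a polynomial. From
$$d_{a^n}(x)=\sum_{j=0}^{n-1}a^j\,d_a(x)\,a^{n-1-j}=d_a\Bigl(\sum_{j=0}^{n-1}a^jxa^{n-1-j}\Bigr)$$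
we read off both properties: the first expression gives (N) with a constant depending on $p$ and $\|a\|$, and the second gives (I).

The answer to the question is no. Write $T(H)$ for the trace class with norm $\|\cdot\|_1$, $K(H)$ for the compact operators, and $\{a\}'$ for the commutant of $a$.

**Theorem 1.** On every infinite-dimensional $H$ there are $a,b\in B(H)$ satisfying (N) but not (I). One can take $a,b$ trace class, $b^2=0$, and $b$ in the norm-closed algebra generated by $a$ and $1$.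

**Theorem 2.** On every infinite-dimensional $H$ there are $a,b$, with the same extra properties, satisfying (I) but not (N).

**Theorem 3.** Suppose (N) holds and there is $M\ge0$ with $\|c\|_1\le M\|c\|$ for all $c\in\{a\}'\cap T(H)$. Then $\|d_b(t)\|_1\le(1+2M)\kappa\|d_a(t)\|_1$ for all $t\in T(H)$, and (I) holds. In particular (N)$\Rightarrow$(I) whenever $\dim(\{a\}'\cap T(H))<\infty$.

**Corollary 4.** (N)$\Rightarrow$(I) holds for all $a,b\in B(H)$ if and only if $\dim H<\infty$. The same is true for (I)$\Rightarrow$(N).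

Here are the textbook facts we use. An operator $t$ is trace class if $\|t\|_1=\mathrm{tr}\,|t|<\infty$; for a matrix, $\|t\|_1$ is the sum of the singular values. A projection of rank $k$ has $\|\cdot\|=1$ and $\|\cdot\|_1=k$; a rank-one operator $\xi\zeta^*:v\mapsto\langle v,\zeta\rangle\xi$ has both norms equal to $\|\xi\|\|\zeta\|$. For $t\in T(H)$ and $x,y\in B(H)$,
$$\|xty\|_1\le\|x\|\,\|t\|_1\|y\|,\qquad |\mathrm{tr}(tx)|\le\|t\|_1\|x\|,\qquad \|t\|\le\|t\|_1,\qquad \mathrm{tr}(tx)=\mathrm{tr}(xt).$$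
The pairing $(t,x)\mapsto\mathrm{tr}(tx)$ gives isometric identifications $K(H)^*=T(H)$ and $T(H)^*=B(H)$. Derivations are skew for this pairing:
$$\mathrm{tr}(d_a(t)x)=\mathrm{tr}(atx)-\mathrm{tr}(tax)=\mathrm{tr}(txa)-\mathrm{tr}(tax)=-\mathrm{tr}(t\,d_a(x)). \tag{3}$$

## 3. Range inclusion is a trace-norm inequality

The property (I) has no constant in it. The next lemma gives it one, so that (N) and (I) become the same kind of inequality in two different norms.

**Lemma 1.** (I) holds if and only if there is $C$ with $\|d_b(t)\|_1\le C\|d_a(t)\|_1$ for all $t\in T(H)$.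

**From (I) to the inequality.** The aim is to solve $d_a(y)=d_b(x)$ with control of $\|y\|$. The kernel $\ker d_a$ is closed, so $B(H)/\ker d_a$ is a Banach space. Define $S:B(H)\to B(H)/\ker d_a$ by $Sx=[y]$, where $d_a(y)=d_b(x)$. Such $y$ exists by (I), and its class does not depend on the choice, so $S$ is well defined and linear. Its graph is closed: if $x_n\to x$ and $Sx_n=[y_n]\to[y]$, then $d_b(x_n)\to d_b(x)$, and $d_b(x_n)=d_a(y_n)\to d_a(y)$ because $d_a$ induces a continuous map on the quotient. So $d_a(y)=d_b(x)$, that is, $Sx=[y]$. By the closed graph theorem $S$ is bounded. Hence, for any fixed $C>\|S\|$, every $x$ with $\|x\|\le1$ admits $y$ with $d_a(y)=d_b(x)$ and $\|y\|\le C$. For $t\in T(H)$, by (3),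
$$|\mathrm{tr}(d_b(t)x)|=|\mathrm{tr}(t\,d_b(x))|=|\mathrm{tr}(t\,d_a(y))|=|\mathrm{tr}(d_a(t)y)|\le C\|d_a(t)\|_1 .$$
The supremum over $\|x\|\le1$ is $\|d_b(t)\|_1\le C\|d_a(t)\|_1$.

**From the inequality to (I).** Fix $x\in B(H)$; we must find $y$ with $d_b(x)=d_a(y)$. The functional $d_a(t)\mapsto\mathrm{tr}(d_b(t)x)$ on the subspace $d_a(T(H))\subseteq T(H)$ is well defined (if $d_a(t)=0$ then $d_b(t)=0$) and bounded by $C\|x\|$. By Hahn–Banach and $T(H)^*=B(H)$ there is $y\in B(H)$ with $\mathrm{tr}(d_b(t)x)=\mathrm{tr}(d_a(t)y)$ for all $t\in T(H)$. By (3), $\mathrm{tr}(t\,d_b(x))=\mathrm{tr}(t\,d_a(y))$ for all $t$, so $d_b(x)=d_a(y)$. $\square$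

## 4. Matrices of a fixed size, and diagonal matrices

Suppose $\dim H=d<\infty$. Then $\|\cdot\|\le\|\cdot\|_1\le d\|\cdot\|$, so (N) gives
$$\|d_b(t)\|_1\le d\,\|d_b(t)\|\le d\kappa\|d_a(t)\|\le d\kappa\|d_a(t)\|_1 ,$$
which is (I) by Lemma 1. In the same way the trace-norm inequality gives (N). So no single finite matrix pair is a counterexample. But constants may depend on the size: a counterexample can be sought as a direct sum of matrix pairs whose best constants in the two norms have an unbounded ratio.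

The first pairs to try are diagonal, and they do not work. Let $a=\mathrm{diag}(\lambda_1,\dots,\lambda_k)$ with distinct $\lambda_i$, and assume (N). Taking $x=a$ in (N) gives $d_b(a)=0$, so $b$ commutes with $a$ and is also diagonal, $b=\mathrm{diag}(\mu_i)$. Put $S_{ij}=(\mu_i-\mu_j)/(\lambda_i-\lambda_j)$ for $i\ne j$ and $S_{ii}=0$; this matrix is symmetric. With $S\circ z$ the entrywise product, $d_b(x)=S\circ d_a(x)$, and $d_a(x)$ runs through all matrices with zero diagonal. So (N) says $\|S\circ z\|\le\kappa\|z\|$ for such $z$. Let $u=d_a(t)$ and $\|x\|\le1$, and let $\Delta x$ be the diagonal part of $x$, which satisfies $\|\Delta x\|\le\|x\|$. Then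
$$|\mathrm{tr}((S\circ u)x)|=\Bigl|\sum_{i,j}S_{ij}u_{ij}x_{ji}\Bigr|=|\mathrm{tr}(u\,(S\circ x))|\le\|u\|_1\,\|S\circ(x-\Delta x)\|\le 2\kappa\|u\|_1 ,$$
so $\|d_b(t)\|_1\le2\kappa\|d_a(t)\|_1$ whatever $k$ is. For these pairs the two constants agree up to a factor $2$.

## 5. A commutant term that duality does not control: proof of Theorem 3

We now try to prove (I) from (N) by duality. The attempt proves Theorem 3, and its one weak point shows what a counterexample must contain.

**Step 1: (N) dualizes to a statement about trace class ranges.** Assume (N). Then for every $t\in T(H)$ there is $s\in T(H)$ with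
$$d_b(t)=d_a(s),\qquad \|s\|_1\le\kappa\|t\|_1. \tag{4}$$
Indeed, on the subspace $d_a(K(H))\subseteq K(H)$ consider the functional $d_a(x)\mapsto\mathrm{tr}(d_b(x)t)$. By (N), $|\mathrm{tr}(d_b(x)t)|\le\kappa\|d_a(x)\|\|t\|_1$, so it is well defined with norm at most $\kappa\|t\|_1$. Extend it to $K(H)$ by Hahn–Banach; since $K(H)^*=T(H)$, there is $s\in T(H)$ with $\|s\|_1\le\kappa\|t\|_1$ and $\mathrm{tr}(d_b(x)t)=\mathrm{tr}(d_a(x)s)$ for all $x\in K(H)$. By (3), $\mathrm{tr}(x\,d_b(t))=\mathrm{tr}(x\,d_a(s))$ for all compact $x$, which is $d_b(t)=d_a(s)$.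

**Step 2: bring in $d_a(t)$ on the right-hand side.** The bound in (4) is in terms of $\|t\|_1$, while Lemma 1 asks for $\|d_a(t)\|_1$. So apply (4) to $d_a(t)$ instead of $t$. Taking $x=a$ in (N) gives $ab=ba$, hence $d_ad_b=d_bd_a$, and
$$d_a(d_b(t))=d_b(d_a(t))=d_a(s'),\qquad \|s'\|_1\le\kappa\|d_a(t)\|_1 .$$
We would like to cancel $d_a$ and conclude $\|d_b(t)\|_1\le\kappa\|d_a(t)\|_1$. We may not: all we get is
$$d_b(t)=s'+c,\qquad c\in\{a\}'\cap T(H). \tag{5}$$

**Step 3: what is known about $c$.** In *operator* norm $c$ is controlled, because (N) applies to $t$ itself: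
$$\|c\|\le\|d_b(t)\|+\|s'\|\le\kappa\|d_a(t)\|+\kappa\|d_a(t)\|_1\le2\kappa\|d_a(t)\|_1 .$$
In trace norm nothing so far bounds it by $\|d_a(t)\|_1$. This is where the argument stops in general.

**Step 4: conclusion under the hypothesis of Theorem 3.** If $\|c\|_1\le M\|c\|$ on $\{a\}'\cap T(H)$, then
$$\|d_b(t)\|_1\le\|s'\|_1+\|c\|_1\le\kappa\|d_a(t)\|_1+2M\kappa\|d_a(t)\|_1=(1+2M)\kappa\|d_a(t)\|_1 ,$$
and (I) follows from Lemma 1. If $\{a\}'\cap T(H)$ is finite-dimensional, such an $M$ exists, since all norms on a finite-dimensional space are equivalent. This proves Theorem 3. $\square$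

**Example.** Let $a$ be the unilateral shift on $\ell^2$. If a compact $c$ commutes with $a$, then for every vector $\xi$ we have $\|c\xi\|=\|a^nc\xi\|=\|ca^n\xi\|\to0$, because $a^n\xi\to0$ weakly. So $c=0$, the theorem applies with $M=0$, and (N)$\Rightarrow$(I) for this $a$ and every $b$.

A counterexample must therefore produce remainders $c$ in (5) with large trace norm and moderate operator norm. This is what Section 1 offers: for $W=U$ the matrix $b$ commutes with $a$, has $\|b\|=\|U^2\|=1$ and $\|b\|_1=k-1+\frac1k$. If we find $x$ with $d_b(x)=b$ and $\|d_a(x)\|_1=1$, while (N) holds with a constant $\kappa$ well below $k$, then in (5) (with $t=x$) we get $\|s'\|_1\le\kappa$, hence $\|c\|_1\ge k-1+\frac1k-\kappa$.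

## 6. The two constants of the commuting pair

**Lemma 2.** Let $k\ge2$ and $c_k=2\sqrt{2k}+3$. There are $a,b\in B(\mathbb C^k\oplus\mathbb C^k)$, with $b^2=0$ and $b$ a polynomial in $a$, satisfying (A). There are also such $a,b$ satisfying (B).

* (A) $\|d_b(x)\|_\infty\le c_k\|d_a(x)\|_\infty$ for all $x$, and some $x$ has $\|d_b(x)\|_1\ge(k-1)\|d_a(x)\|_1\ne0$.
* (B) $\|d_b(x)\|_1\le c_k\|d_a(x)\|_1$ for all $x$, and some $x$ has $\|d_b(x)\|_\infty=(k-1)\|d_a(x)\|_\infty\ne0$.

The pair is (2), with $W=U$ and $N=\infty$ in case (A), and $W=U^{-1}$ and $N=1$ in case (B). We write $\tilde x=V^{-1}xV$, so that $\tilde L=1\otimes\Lambda$ and $\tilde b=e_{21}\otimes1$, and $x_{pq}$ for the $k\times k$ blocks of $x$. A block $x_{pq}$ is a compression, so $\|x_{pq}\|_N\le\|x\|_N$.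

**Step 1: $b$ is a polynomial in $a$.** Let $f(s)=\prod_{i=1}^k(s-Ri)$, let $g$ be a polynomial with $g(Ri)=1/f'(Ri)$ for $i=1,\dots,k$ (Lagrange interpolation), and let $p=fg$. Then $p(Ri)=0$ and $p'(Ri)=f'(Ri)g(Ri)=1$. Now $\tilde a=1\otimes R\Lambda+e_{21}\otimes1$ is a sum of two commuting matrices, the second of square zero, so by Taylor expansion $p(\tilde a)=1\otimes p(R\Lambda)+e_{21}\otimes p'(R\Lambda)=e_{21}\otimes 1=\tilde b$. Hence $p(a)=b$.

**Step 2: split matrices into a part that $d_L$ kills and a part on which $d_L$ is invertible.** Let $\Delta:M_k\to M_k$ take the diagonal part, and define a projection $C$ on $B(\mathbb C^k\oplus\mathbb C^k)$ by $\widetilde{C(x)}=(\mathrm{id}_{M_2}\otimes\Delta)(\tilde x)$; that is, $C$ keeps the diagonals of the four blocks of $\tilde x$. In these coordinates $d_L$ multiplies the $(i,j)$ entry of each block by $i-j$, so $Cd_L=d_LC=0$. Also $[e_{21}\otimes1,m\otimes n]=[e_{21},m]\otimes n$, so $C$ commutes with $d_b$. On $Y=\mathrm{ran}(1-C)$,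 the matrices whose blocks (after conjugation) have zero diagonals, $d_L$ is invertible, since $i-j\ne0$ there. Thus $C$ commutes with $d_a=Rd_L+d_b$, and $d_a$ maps $Y$ into $Y$.

**Step 3: choose $R$ so that $Y$ is harmless.** Let $\gamma>0$ bound $\|(d_L|_Y)^{-1}\|$ and let $\theta\ge1$ bound $\|1-C\|$, both with respect to $\|\cdot\|_N$. These numbers do not depend on $R$. Choose $R\ge4\gamma\theta\|b\|$. Then $2\|b\|\le\frac{R}{2\gamma}$, and for $y\in Y$
$$\|d_a(y)\|_N\ge R\|d_L(y)\|_N-\|d_b(y)\|_N\ge\Bigl(\frac R\gamma-2\|b\|\Bigr)\|y\|_N\ge\frac{R}{2\gamma}\|y\|_N .$$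
Given any $x$, put $z=d_a(x)$ and $y=(1-C)x$. Then $(1-C)z=d_a(y)$ and $C(z)=d_a(Cx)=d_b(Cx)$, the last because $d_LC=0$. So
$$d_b(x)=d_b(Cx)+d_b(y)=C(z)+d_b(y),\qquad \|d_b(y)\|_N\le2\|b\|\cdot\frac{2\gamma}{R}\,\theta\|z\|_N\le\|z\|_N. \tag{6}$$
It remains to bound $C(z)$ by $z$. Using a bound on $\|C\|$ alone would be too crude; we use that $C(z)$ is a commutator with $b$.

**Step 4: the shape of $C(z)$.** Write $\widetilde{Cx}=(m_{pq})$ with diagonal $k\times k$ matrices $m_{pq}$. Multiplying out,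
$$\widetilde{C(z)}=[e_{21}\otimes1,(m_{pq})]=\begin{pmatrix}0&0\\m_{11}&m_{12}\end{pmatrix}-\begin{pmatrix}m_{12}&0\\m_{22}&0\end{pmatrix}=\begin{pmatrix}-r&0\\q&r\end{pmatrix},\quad r=m_{12},\ q=m_{11}-m_{22},$$
and undoing the conjugation,
$$C(z)=\begin{pmatrix}-W^{-1}rW&0\\WqW&WrW^{-1}\end{pmatrix},\qquad q=\mathrm{diag}(q_i),\quad r=\mathrm{diag}(r_i). \tag{7}$$
The upper right block vanishes, and this is crucial: a diagonal matrix $s$ there would contribute $W^{-1}sW^{-1}$, which for $W=U$ and $s=1$ is $U^{-2}$, of norm $k$. A loss of order $k$ would cancel what we hope to gain.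

The numbers $q_i,r_i$ can be read off from $z$: they are the diagonal entries of $\tilde z_{21}=W^{-1}z_{21}W^{-1}$ and $\tilde z_{22}=W^{-1}z_{22}W$. Since $W$ is self-adjoint,
$$q_i=\langle z_{21}W^{-1}e_i,W^{-1}e_i\rangle,\qquad r_i=\langle z_{22}We_i,W^{-1}e_i\rangle. \tag{8}$$

**Step 5: upper estimate in case (A).** Here $W=U$, $N=\infty$. By (8) and (1), $|q_i|\le\|U^{-1}e_i\|^2\|z\|\le2\|z\|$ and $|r_i|\le\|Ue_i\|\|U^{-1}e_i\|\|z\|\le\sqrt2\,\|z\|$. This is where it matters that $U^{-1}$ does not stretch basis vectors. Hence $\|UqU\|\le2\|z\|$, while $\|UrU^{-1}\|$ and $\|U^{-1}rU\|$ are at most $\sqrt k\cdot\sqrt2\,\|z\|$. The block-diagonal part of (7) has norm the maximum of the norms of its two blocks, so $\|C(z)\|\le(\sqrt{2k}+2)\|z\|$. With (6), $\|d_b(x)\|\le(\sqrt{2k}+3)\|z\|\le c_k\|d_a(x)\|$.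

**Step 6: upper estimate in case (B).** Here $W=U^{-1}$, $N=1$. If $D$ is the diagonal matrix of unimodular numbers with $D_{ii}q_i=|q_i|$, then $\sum_i|q_i|=\mathrm{tr}(D\,Uz_{21}U)$; the same works for $r$. So
$$\sum_i|q_i|\le\|Uz_{21}U\|_1\le\|z\|_1,\qquad \sum_i|r_i|\le\|Uz_{22}U^{-1}\|_1\le\sqrt k\,\|z\|_1 .$$
Now $\|We_i\|=\|U^{-1}e_i\|\le\sqrt2$ and $\|W^{-1}e_i\|=\|Ue_i\|\le1$. Writing the blocks of (7) as sums of rank-one matrices, $WqW=\sum_iq_i(We_i)(We_i)^*$ and $WrW^{-1}=\sum_ir_i(We_i)(W^{-1}e_i)^*$, and likewise $W^{-1}rW=\sum_ir_i(W^{-1}e_i)(We_i)^*$, we get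
$$\|WqW\|_1\le\sum_i|q_i|\|We_i\|^2\le2\|z\|_1,\qquad \|WrW^{-1}\|_1,\ \|W^{-1}rW\|_1\le\sum_i|r_i|\|We_i\|\|W^{-1}e_i\|\le\sqrt{2k}\,\|z\|_1 .$$
Summing the three blocks, $\|C(z)\|_1\le(2\sqrt{2k}+2)\|z\|_1$, and by (6) $\|d_b(x)\|_1\le c_k\|d_a(x)\|_1$.

**Step 7: test matrices for the lower estimates.** We want $x$ with $d_b(x)=b$ and $d_a(x)$ much smaller than $b$ in the other norm. The freedom comes from $d_L$: it allows us to alter $b$ by any matrix in $Y$, that is, to replace $b=\begin{pmatrix}0&0\\W\cdot1\cdot W&0\end{pmatrix}$ by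
$$E=\begin{pmatrix}0&0\\WFW&0\end{pmatrix},\qquad F\in M_k\text{ with all diagonal entries equal to }1 .$$
Indeed $\tilde E-\tilde b=e_{21}\otimes(F-1)$, and $F-1$ has zero diagonal. Put $G_{ij}=F_{ij}/(i-j)$ for $i\ne j$, $G_{ii}=0$, and let $\tilde Y_0=e_{21}\otimes G$. Since $[\Lambda,G]=F-1$, we have $[L,Y_0]=E-b$. Let $e=\begin{pmatrix}1&0\\0&0\end{pmatrix}$. Then $[L,e]=0$, because $L$ is block diagonal, and $[b,e]=be-eb=b$. Finally $[b,Y_0]=0$, because both matrices are strictly lower triangular $2\times2$ block matrices. For $x=e+R^{-1}Y_0$ this gives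
$$d_a(x)=[b,e]+[L,Y_0]+R^{-1}[b,Y_0]=b+(E-b)=E,\qquad d_b(x)=[b,e]+R^{-1}[b,Y_0]=b .$$

**Step 8: choose $F$.** In case (A) let $F=kP$, the all-ones matrix. Then $WFW=U\,kP\,U=P$, so $\|d_a(x)\|_1=\|P\|_1=1$, while $\|d_b(x)\|_1=\|U^2\|_1=k-1+\frac1k\ge k-1$. In case (B) let $F=\frac{k}{k-1}(1-P)$, whose diagonal entries are $\frac{k}{k-1}(1-\frac1k)=1$. Then $WFW=U^{-1}FU^{-1}=\frac{k}{k-1}(1-P)$, so $\|d_a(x)\|_\infty=\frac{k}{k-1}$, while $\|d_b(x)\|_\infty=\|U^{-2}\|=k$; the ratio is $k-1$. $\square$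

For $k=2$, case (A), Step 7 can be checked by eye: $G=\begin{pmatrix}0&-1\\1&0\end{pmatrix}$, $[\Lambda,G]=\begin{pmatrix}0&1\\1&0\end{pmatrix}=F-1$, and the lower left block of $E-b$ is $P-U^2=\begin{pmatrix}-1/4&3/4\\3/4&-1/4\end{pmatrix}=U(F-1)U$.

The role of $W$ is visible in the formulas. If $W=1$, then (8) says that $q,r$ are the diagonals of $z_{21},z_{22}$, and $\Delta$ is contractive in both norms. So (7) and (6) give $\|d_b(x)\|\le3\|d_a(x)\|$ or $\|d_b(x)\|_1\le4\|d_a(x)\|_1$, according to the norm for which $R$ is chosen. With $R$ large enough for both, the two inequalities hold together and no discrepancy appears.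

## 7. Gluing blocks with separated scalars

A bare direct sum of the pairs need not work. On $\mathbb C\oplus\mathbb C$ take $a=0\oplus0$ and $b=1\oplus0$: inside each $1\times1$ block all derivations vanish, so the inequality holds blockwise, but $d_a=0\ne d_b$. The operator $a$ has to separate the blocks. We add a scalar $4^{-n}$ to the $n$-th block of $a$. This does not change commutators inside the block. We also shrink the matrices so much that the off-diagonal pieces of $d_b(x)$ are governed by the scalars.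

**Lemma 3.** Let $N\in\{1,\infty\}$. Let $a_n,b_n\in B(H_n)$, $\dim H_n<\infty$, $n\ge1$, satisfy $\|d_{b_n}(x)\|_N\le\|d_{a_n}(x)\|_N$ for all $x\in B(H_n)$. Let $H_\infty$ be any Hilbert space (possibly $0$), and choose $\varepsilon_n>0$ with $\varepsilon_n(\|a_n\|+\|b_n\|)\le8^{-n}$. On $H=\bigoplus_{n\ge1}H_n\oplus H_\infty$ put
$$a=\bigoplus_n(4^{-n}+\varepsilon_na_n)\oplus0,\qquad b=\bigoplus_n\varepsilon_nb_n\oplus0 .$$
Then $\|d_b(x)\|_N\le13\|d_a(x)\|_N$ for all $x\in B(H)$ if $N=\infty$, and for all $x\in T(H)$ if $N=1$.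

Let $Q_n$ be the projection onto $H_n$ and $Q_{>n}=1-Q_1-\dots-Q_n$ (so $Q_{>n}$ includes $H_\infty$). All of these commute with $a$ and $b$. Write $A_n=4^{-n}+\varepsilon_na_n$ and $z=d_a(x)$.

**Step 1: the pieces joining $H_n$ to everything after it.** Put $w=Q_nxQ_{>n}$. Then $Q_nzQ_{>n}=A_nw-w\,aQ_{>n}$. We compare the two terms. On one side,
$$\|A_nw\|_N\ge4^{-n}\|w\|_N-\|\varepsilon_na_nw\|_N\ge(4^{-n}-8^{-n})\|w\|_N\ge\tfrac12\,4^{-n}\|w\|_N .$$
On the other, since $8^{-n-1}=\frac18 2^{-n}4^{-n}\le\frac1{16}4^{-n}$,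
$$\|aQ_{>n}\|\le\sup_{m>n}(4^{-m}+8^{-m})=4^{-n-1}+8^{-n-1}\le\tfrac5{16}4^{-n}. \tag{9}$$
Hence $\frac3{16}4^{-n}\|w\|_N\le\|Q_nzQ_{>n}\|_N\le\|z\|_N$, that is, $\|w\|_N\le\frac{16}3\,4^n\|z\|_N$. Since $Q_nd_b(x)Q_{>n}=\varepsilon_nb_nw-w\,bQ_{>n}$ and $\|bQ_{>n}\|\le8^{-n-1}$,
$$\|Q_nd_b(x)Q_{>n}\|_N\le(8^{-n}+8^{-n-1})\cdot\tfrac{16}34^n\|z\|_N=\tfrac98\cdot\tfrac{16}3\,2^{-n}\|z\|_N=6\cdot2^{-n}\|z\|_N .$$
For $w'=Q_{>n}xQ_n$ we have $Q_{>n}zQ_n=aQ_{>n}w'-w'A_n$, and the same estimates, with left and right interchanged, give $\|Q_{>n}d_b(x)Q_n\|_N\le6\cdot2^{-n}\|z\|_N$.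

**Step 2: the diagonal pieces.** Here the hypothesis enters. The scalar $4^{-n}$ drops out of commutators, so $Q_nzQ_n=\varepsilon_nd_{a_n}(Q_nxQ_n)$ and $Q_nd_b(x)Q_n=\varepsilon_nd_{b_n}(Q_nxQ_n)$, and each block of the latter is dominated in $N$-norm by the corresponding block of the former. The $N$-norm of a block-diagonal operator is the maximum ($N=\infty$) or the sum ($N=1$) of the norms of its blocks. Hence for each $m$
$$\Bigl\|\sum_{n\le m}Q_nd_b(x)Q_n\Bigr\|_N\le\Bigl\|\sum_{n\le m}Q_nzQ_n\Bigr\|_N\le\|z\|_N .$$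
For the last inequality, put $E_0=Q_{>m}$, $E_n=Q_n$ for $1\le n\le m$, and for signs $\sigma\in\{\pm1\}^{m+1}$ let $u_\sigma=\sum_n\sigma_nE_n$, a unitary. The average of $u_\sigma zu_\sigma$ over all $\sigma$ is $\sum_{n=0}^mE_nzE_n$, so this operator has $N$-norm at most $\|z\|_N$, and compressing it by $Q_1+\dots+Q_m$ gives the claim.

**Step 3: sum up.** Splitting off $Q_1$, then $Q_2$, and so on, we have for every $m$
$$d_b(x)=\sum_{n\le m}Q_nd_b(x)Q_n+\sum_{n\le m}\bigl(Q_nd_b(x)Q_{>n}+Q_{>n}d_b(x)Q_n\bigr)+Q_{>m}d_b(x)Q_{>m},$$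
and the last term has $N$-norm at most $2\|bQ_{>m}\|\|x\|_N\le2\cdot8^{-m-1}\|x\|_N$. Therefore
$$\|d_b(x)\|_N\le\Bigl(1+2\sum_{n\ge1}6\cdot2^{-n}\Bigr)\|z\|_N+2\cdot8^{-m-1}\|x\|_N=13\|z\|_N+2\cdot8^{-m-1}\|x\|_N .$$
Let $m\to\infty$. $\square$

## 8. The glued operators: proof of Theorems 1 and 2

Let $H$ be infinite-dimensional and $k_n=n+1$. Let $(a_n,b_n^0)$ be the pair of Lemma 2 for $k=k_n$ on $H_n=\mathbb C^{2k_n}$, in case (A) for Theorem 1 and in case (B) for Theorem 2. Put $b_n=b_n^0/c_{k_n}$, so that $\|d_{b_n}(x)\|_N\le\|d_{a_n}(x)\|_N$ with $N=\infty$ in case (A) and $N=1$ in case (B). Up to a unitary, $H=\bigoplus_nH_n\oplus H_\infty$ for a suitable $H_\infty$. Let $a,b$ be as in Lemma 3. Let $x_n\in B(H_n)$ be the test matrices of Lemma 2, regarded as finite-rank operators on $H$. On them $d_a$ and $d_b$ act as $\varepsilon_nd_{a_n}$ and $\varepsilon_nd_{b_n}$, so in ratios $\varepsilon_n$ cancels.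

**Step 1: (N) without (I).** In case (A), Lemma 3 gives $\|d_b(x)\|\le13\|d_a(x)\|$ for all $x\in B(H)$, which is (N). But
$$\frac{\|d_b(x_n)\|_1}{\|d_a(x_n)\|_1}\ge\frac{k_n-1}{c_{k_n}}=\frac{k_n-1}{2\sqrt{2k_n}+3}\longrightarrow\infty ,$$
so no constant $C$ as in Lemma 1 exists, and $d_b(B(H))\not\subseteq d_a(B(H))$.

**Step 2: (I) without (N).** In case (B), Lemma 3 gives $\|d_b(t)\|_1\le13\|d_a(t)\|_1$ for all $t\in T(H)$, so (I) holds by Lemma 1. But $\|d_b(x_n)\|_\infty/\|d_a(x_n)\|_\infty=(k_n-1)/c_{k_n}\to\infty$, so (N) fails for every $\kappa$.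

**Step 3: the easy extra properties.** Since $b_n^2=0$ for all $n$, $b^2=0$. Since $\dim H_n=2(n+1)$ and the blocks of $a$ and $b$ have norms at most $4^{-n}+8^{-n}$, both trace norms are at most $\sum_n2(n+1)(4^{-n}+8^{-n})<\infty$.

**Step 4: each $Q_n$ is a norm limit of polynomials in $a$.** Fix $n$ and view $a$ as the finite direct sum $A_1\oplus\dots\oplus A_n\oplus aQ_{>n}$; its spectrum is the union of the spectra of the summands (the last acting on $Q_{>n}H$). Since $\|A_m-4^{-m}\|\le8^{-m}$, the spectrum of $A_m$ lies in the closed disc with center $4^{-m}$ and radius $8^{-m}$. By (9) the spectrum of the last summand lies in the closed disc with center $0$ and radius $4^{-n-1}+8^{-n-1}$. These $n+1$ discs are pairwise disjoint: their centers are real, and for every $m$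
$$4^{-m-1}+8^{-m-1}\le\tfrac5{16}4^{-m}<\tfrac12\,4^{-m}\le4^{-m}-8^{-m}.$$
Enlarge the discs slightly so that they stay pairwise disjoint. Let $K$ be the union of the enlarged closed discs, and let $h$ be the function equal to $1$ near the disc around $4^{-n}$ and to $0$ near the others. The complement of $K$ is connected, so by Runge's theorem there are polynomials $p_j\to h$ uniformly on $K$. Let $\Gamma$ be the union of the boundary circles of $K$, positively oriented; it surrounds $\sigma(a)$. Then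
$$p_j(a)=\frac1{2\pi i}\int_\Gamma p_j(\zeta)(\zeta-a)^{-1}d\zeta\longrightarrow\frac1{2\pi i}\int_\Gamma h(\zeta)(\zeta-a)^{-1}d\zeta=Q_n$$
in norm. The last equality is seen on each summand: only the circle around $4^{-n}$ contributes; it surrounds the whole spectrum of $A_n$, giving the identity on $H_n$, and it surrounds no spectrum of any other summand, giving $0$ there.

**Step 5: $b$ lies in the norm-closed algebra generated by $a$ and $1$.** By Lemma 2, $b_n$ is a polynomial in $a_n=\varepsilon_n^{-1}(A_n-4^{-n})$, so $\varepsilon_nb_n=p(A_n)$ for some polynomial $p$. Extended by $0$ to $H$, this operator is $p(a)Q_n$, which lies in the algebra by Step 4. Since $\|\varepsilon_nb_n\|\le8^{-n}$, the partial sums $\sum_{n\le m}\varepsilon_nb_n$ converge to $b$ in norm, and $b$ lies in the algebra too. This completes the proof of Theorems 1 and 2. $\square$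

**Proof of Corollary 4.** If $\dim H<\infty$, then $B(H)=T(H)$ and the norms $\|\cdot\|_1$ and $\|\cdot\|$ are equivalent, so by Lemma 1 the properties (N) and (I) are equivalent, as in Section 4. If $\dim H=\infty$, both implications fail, by Theorems 1 and 2. $\square$

## 9. Amplification by an arbitrary Hilbert space

The pair in Theorem 1 can be chosen so that even the complete version of (N) holds: with $\kappa=13$, for every Hilbert space $G$,
$$\|d_{b\otimes1}(x)\|\le\kappa\|d_{a\otimes1}(x)\|\qquad\text{for all }x\in B(H\otimes G). \tag{10}$$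
So the complete inequality does not force (I) either. To see this we repeat case (A) of Lemma 2 for $2k\times2k$ matrices with entries in $B(G)$, and check that $R$ can be chosen independently of $G$.

**Step 1: constants independent of $G$.** For a linear map $\Phi$ on $M_{2k}$ and $x=\sum_{i,j}e_{ij}\otimes x_{ij}$ with $x_{ij}\in B(G)$,
$$\|(\Phi\otimes\mathrm{id})(x)\|=\Bigl\|\sum_{i,j}\Phi(e_{ij})\otimes x_{ij}\Bigr\|\le\Bigl(\sum_{i,j}\|\Phi(e_{ij})\|\Bigr)\|x\| ,$$
because $\|x_{ij}\|\le\|x\|$. Apply this to $\Phi=(d_L|_Y)^{-1}(1-C)$ to get a number $\gamma$, and to $1-C$ to get $\theta$ (increased to at least $1$). If $y$ lies in the range of $(1-C)\otimes\mathrm{id}$, then $y=(\Phi\otimes\mathrm{id})(d_{L\otimes1}(y))$, so $\|d_{L\otimes1}(y)\|\ge\gamma^{-1}\|y\|$. With $R\ge4\gamma\theta\|b\|$, Step 3 of Lemma 2 applies to the amplified maps for all $G$ at once. The algebraic identities of Steps 2 and 4 persist, since $C$, $d_L$, $d_b$ are all amplified by $\mathrm{id}_{B(G)}$.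 So (6) and (7) hold with $q_i,r_i\in B(G)$. The lower estimate in Steps 7 and 8 concerns only $G=\mathbb C$ and holds for every $R>0$, so (I) still fails after gluing.

**Step 2: the bounds on $q_i$ and $r_i$.** For $\xi\in\mathbb C^k$ let $J_\xi:G\to\mathbb C^k\otimes G$, $J_\xi g=\xi\otimes g$, so $\|J_\xi\|=\|\xi\|$. Formula (8) becomes
$$q_i=J_{U^{-1}e_i}^*\,z_{21}\,J_{U^{-1}e_i},\qquad r_i=J_{U^{-1}e_i}^*\,z_{22}\,J_{Ue_i},$$
so $\|q_i\|\le2\|z\|$ and $\|r_i\|\le\sqrt2\,\|z\|$ as before. Since $\|\mathrm{diag}(q_i)\|=\max_i\|q_i\|$, and likewise for $r$, Step 5 of Lemma 2 goes through unchanged and gives $\|d_{b\otimes1}(x)\|\le c_k\|d_{a\otimes1}(x)\|$.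

**Step 3: gluing.** We have $H\otimes G=\bigoplus_n(H_n\otimes G)\oplus(H_\infty\otimes G)$, and $a\otimes1$, $b\otimes1$ have blocks $4^{-n}+\varepsilon_na_n\otimes1$ and $\varepsilon_nb_n\otimes1$, with the same norms as before. The proof of Lemma 3 for $N=\infty$ did not use $\dim H_n<\infty$, so it applies verbatim with $H_n\otimes G$ in place of $H_n$ and yields (10) with $\kappa=13$. $\square$
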